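\title{Smooth solutions of the $\bar\partial$-equation on pseudoconvex domains with $C^2$ boundary}

\begin{abstract}
Let $D\subset\mathbb C^n$ be a bounded pseudoconvex domain with $C^2$ boundary. We prove that every $\bar\partial$-closed $(0,q)$ form, $1\le q\le n$, that is smooth up to the boundary equals $\bar\partial u$ for a form $u$ that is smooth up to the boundary. In a fixed degree $q\le n-1$ it suffices that the sum of any $q$ eigenvalues of the Levi form is nonnegative, and solvability in all degrees characterizes pseudoconvexity among bounded domains with $C^2$ boundary. The proof extends the form smoothly to $\mathbb C^n$, corrects the extension outside $D$ by a form that vanishes to infinite order at the boundary in the $L^2$ sense, and integrates the corrected form against a constant-coefficient kernel. The correction comes from weighted $L^2$ estimates on the complement of $D$ that use only two derivatives of the boundary.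
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Write $z_j=x_j+iy_j$ for the coordinates of $\mathbb C^n$, $\partial_j=\frac12(\partial_{x_j}-i\partial_{y_j})$ and $\bar\partial_j=\frac12(\partial_{x_j}+i\partial_{y_j})$. A $(0,q)$ form is a sum $f=\sum'_{|J|=q}f_J\,d\bar z_J$ over increasing multi-indices, and $\bar\partial f=\sum'_J\sum_j\bar\partial_jf_J\,d\bar z_j\wedge d\bar z_J$. For a bounded domain $D$, let $C^\infty(\overline D)$ be the space of functions smooth in $D$ all of whose partial derivatives extend continuously to $\overline D$; a form is in $C^\infty(\overline D)$ if its coefficients are. The domain $D$ has $C^2$ boundary if near each boundary point it is the set where a $C^2$ function with nonvanishing gradient is negative. Since $\bar\partial^2=0$, the equation $\bar\partial u=f$ requires $\bar\partial f=0$. The following question is posed in \cite{Gong}.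

\begin{quote}
\emph{Let $D\subset\mathbb C^n$ be a bounded pseudoconvex domain with $C^2$ boundary and $1\le q\le n$. Is every $\bar\partial$-closed $(0,q)$ form $f\in C^\infty(\overline D)$ equal to $\bar\partial u$ for some $(0,q-1)$ form $u\in C^\infty(\overline D)$?}
\end{quote}

Two results quoted in \cite{Gong} frame the question. By a theorem of Kohn the answer is yes when $bD$ is of class $C^\infty$. By a theorem of Harrington, if $bD\in C^{k-1,1}$ with $k\ge2$, $s\ge0$ and $k>s+\frac12$, then every $\bar\partial$-closed $f$ in the Sobolev space $H^s(D)$ is $\bar\partial u$ with $u\in H^s(D)$. A $C^2$ boundary is of class $C^{1,1}$, so this covers $s<\frac32$. Here the regularity of $u$ is tied to that of $bD$, and one may guess that the tie is unavoidable. The top degree points the other way. If $q=n$, extend $f$ smoothly to $\mathbb C^n$; the extension is $\bar\partial$-closed for reasons of degree, and a convolution solves the equation on all of $\mathbb C^n$. The boundary enters only through the extension. For $q<n$ the extension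 is no longer closed, and the question becomes whether closedness can be restored outside $D$ without spending derivatives of the boundary. We show that it can.

Throughout, $D$ is a bounded domain with $C^2$ boundary, $\Omega=\mathbb C^n\setminus\overline D$, and $\rho$ is the signed Euclidean distance to $bD$, negative in $D$ and positive in $\Omega$; it is $C^2$ near $bD$ (Section~\ref{sec:distance}). For a real $C^2$ function $\varphi$ we write $\varphi_j=\partial_j\varphi$, $\varphi_{\bar k}=\bar\partial_k\varphi$, $\varphi_{j\bar k}=\partial_j\bar\partial_k\varphi$, and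
\[
\mathcal L_\varphi(\xi,\zeta)=\sum_{j,k}\varphi_{j\bar k}\,\xi_j\bar\zeta_k ,\qquad \xi,\zeta\in\mathbb C^n .
\]
The \emph{Levi form} of $bD$ at $y$ is the restriction of $\mathcal L_\rho(y)$ to the complex tangent space $H_y=\{\xi:\sum_j\rho_j(y)\xi_j=0\}$; its $n-1$ eigenvalues are taken in the Euclidean metric. It measures how analytic discs bend against the boundary: if $Z$ is holomorphic near $0\in\mathbb C$ with $Z(0)=y$ and $Z'(0)=\xi\in H_y$, the chain rule gives $\partial_\zeta\bar\partial_\zeta(\rho\circ Z)(0)=\mathcal L_\rho(\xi,\xi)$. We use pseudoconvexity only through \cite[Theorem~2.6.12]{Hormander}: a domain with $C^2$ boundary is pseudoconvex if and only if its Levi form is nonnegative at every boundary point. For $1\le q\le n-1$ consider the condition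
\begin{itemize}
\item[$(P_q)$] at every $y\in bD$, the sum of any $q$ of the $n-1$ eigenvalues of the Levi form is $\ge0$.
\end{itemize}
Condition $(P_1)$ is pseudoconvexity, and averaging over $q$-element subsets shows that $(P_q)$ implies $(P_{q+1})$. For the unit ball $\rho=|z|-1$ and $\rho_{j\bar k}=\delta_{jk}/(2|z|)-\bar z_jz_k/(4|z|^3)$, so all eigenvalues are $\frac12$. On the inner sphere of the shell $\{1<|z|<2\}$ they are $-\frac12$, and no $(P_q)$ holds.

\begin{theorem}\label{thm:main}
If $D$ is pseudoconvex, then for every $1\le q\le n$ and every $\bar\partial$-closed $(0,q)$ form $f\in C^\infty(\overline D)$ there is a $(0,q-1)$ form $u\in C^\infty(\overline D)$ with $\bar\partial u=f$ in $D$.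
\end{theorem}

\begin{theorem}\label{thm:degree}
If $1\le q\le n-1$ and $D$ satisfies $(P_q)$ (pseudoconvexity is not assumed), then every $\bar\partial$-closed $(0,q)$ form $f\in C^\infty(\overline D)$ equals $\bar\partial u$ with $u\in C^\infty(\overline D)$. For $q=n$ this holds for every bounded domain $D$ with $C^2$ boundary.
\end{theorem}

\begin{theorem}\label{thm:converse}
For a bounded domain $D$ with $C^2$ boundary the following are equivalent:
\begin{itemize}
\item[(a)] $D$ is pseudoconvex;
\item[(b)] for all $1\le q\le n$, every $\bar\partial$-closed $(0,q)$ form in $C^\infty(\overline D)$ is $\bar\partial u$ with $u\in C^\infty(\overline D)$.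
\end{itemize}
\end{theorem}

A pseudoconvex domain satisfies every $(P_q)$, so Theorem~\ref{thm:degree} implies Theorem~\ref{thm:main}. The theorems of Kohn and Harrington are not used in the proofs.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:degree} to an $L^2$ problem on $\Omega$ in which no smoothness is asked for, only vanishing at $bD$. Section~\ref{sec:duality} turns that problem into an a priori inequality with a degenerating weight, and Section~\ref{sec:ball} proves the inequality by hand for the ball in $\mathbb C^2$. Sections \ref{sec:distance}--\ref{sec:weight} prove it in general. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}.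

\section{Reduction to a problem outside $D$}\label{sec:reduction}

\subsection*{Forms and the operator $\mathcal K$}
The coefficients $\gamma_J$ of a $(0,r)$ form are extended to all multi-indices so as to be alternating, and $jK$ denotes $j$ followed by $K$. The pointwise inner product is $\langle\gamma,\beta\rangle=\sum'_J\gamma_J\overline{\beta_J}$. The adjoint $\iota_j$ of $d\bar z_j\wedge$ is given by $(\iota_j\gamma)_K=\gamma_{jK}$, and
\begin{equation}\label{eq:anticomm}
\iota_k(d\bar z_j\wedge\gamma)+d\bar z_j\wedge\iota_k\gamma=\delta_{jk}\gamma .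
\end{equation}
With derivatives acting on coefficients, $\bar\partial=\sum_jd\bar z_j\wedge\bar\partial_j$, and its formal adjoint is $\vartheta=-\sum_j\iota_j\partial_j$. By \eqref{eq:anticomm},
$\bar\partial\vartheta+\vartheta\bar\partial=-\sum_j\partial_j\bar\partial_j=-\frac14\Delta$ on each coefficient. Let $E$ be the fundamental solution of $-\frac14\Delta$ on $\mathbb R^{2n}$, a multiple of $|x|^{2-2n}$ (of $\log|x|$ if $n=1$). For a form $F$ whose coefficients are compactly supported distributions put $\mathcal KF=\vartheta(E*F)$. Applying $\bar\partial\vartheta+\vartheta\bar\partial$ to $E*F$ gives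
\begin{equation}\label{eq:homotopy}
F=\bar\partial\mathcal KF+\mathcal K\bar\partial F .
\end{equation}
The operator $\mathcal K$ is convolution with $k=-\sum_j(\partial_jE)\,\iota_j$, which is smooth off $0$, homogeneous of degree $1-2n$ and hence locally integrable, and satisfies
\begin{equation}\label{eq:kernel}
|\partial^\alpha k(x)|\le C_\alpha|x|^{1-2n-|\alpha|}.
\end{equation}

\subsection*{Extension and the top degree}
For a bounded domain with Lipschitz boundary there is a single linear extension operator that is bounded from $W^{k,\infty}(D)$ to $W^{k,\infty}(\mathbb R^{2n})$ for every $k$ \cite[Ch.~VI.3, Theorem~5]{Stein}. An element of $C^\infty(\overline D)$ lies in every $W^{k,\infty}(D)$, so its extension lies in every $W^{k,\infty}(\mathbb R^{2n})$ and is smooth. Multiplying by a cutoff, we see that every form $f\in C^\infty(\overline D)$ is the restriction of a form $\tilde f\in C_c^\infty(\mathbb C^n)$.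

If $q=n$, then $\bar\partial\tilde f=0$ by degree, and \eqref{eq:homotopy} shows that the smooth form $u=\mathcal K\tilde f$ solves $\bar\partial u=f$. This proves the last sentence of Theorem~\ref{thm:degree}. From here through Section~\ref{sec:weight},
\[
n\ge2,\qquad 1\le q\le n-1,\qquad (P_q)\text{ holds},\qquad r:=n-q-1\in\{0,\dots,n-2\}.
\]

\subsection*{Flat corrections}
Now $g=\bar\partial\tilde f$ need not vanish, but it vanishes on $\overline D$. If $\bar\partial w=g$ on $\mathbb C^n$ and $w=0$ on $D$, then $\tilde f-w$ is a closed extension of $f$, and \eqref{eq:homotopy} applies again. The new term is $\mathcal Kw$ evaluated on $D$, where $w$ vanishes, so all derivatives can fall on the kernel. By \eqref{eq:kernel} they cost negative powers of the distance to $bD$. Hence $w$ need not be smooth; it must be small near $bD$. A constant $t_0\in(0,1)$, depending only on $D$, is fixed in Section~\ref{sec:distance}; in particular $\rho$ is $C^2$ where $|\rho|\le t_0$.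

\begin{proposition}\label{prop:flat}
Let $g\in C_c^\infty(\mathbb C^n)$ be a $\bar\partial$-closed $(0,q+1)$ form vanishing on $\overline D$. There is a $(0,q)$ form $w$ on $\mathbb C^n$ with $L^2_{\mathrm{loc}}$ coefficients such that $w=0$ on $\overline D$, $\bar\partial w=g$ on $\mathbb C^n$ in the sense of distributions, and
\begin{equation}\label{eq:flat}
\int_{\{0<\rho<t_0/8\}}|w|^2\rho^{-N}<\infty\qquad\text{for all }N .
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:degree} from Proposition~\ref{prop:flat}]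
Let $f$, $\tilde f$ and $g=\bar\partial\tilde f$ be as above; $g$ vanishes on $D$ and, by continuity, on $\overline D$. Take $w$ from the proposition and put $F=\tilde f-w$. Then $F\in L^2_{\mathrm{loc}}$, $\bar\partial F=0$ on $\mathbb C^n$, and $F=f$ on $D$. As $F$ need not have compact support, we cut it off. Choose concentric polydiscs $U'\Subset U$ with $\overline D\subset U'$, and $\Theta\in C_c^\infty(\mathbb C^n)$ with $\Theta=1$ on $U$. By \eqref{eq:homotopy},
\[
\Theta F=\bar\partial\mathcal K(\Theta F)+v_0,\qquad v_0=\mathcal K(\bar\partial\Theta\wedge F).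
\]
The form $v_0$ is smooth on $U$, because $\bar\partial\Theta=0$ there and $k$ is smooth off $0$, and $\bar\partial v_0=\bar\partial F-\bar\partial\bar\partial\mathcal K(\Theta F)=0$ on $U$. Dolbeault's lemma states that a smooth $\bar\partial$-closed $(0,q)$ form on $U$, $q\ge1$, is $\bar\partial v$ on $U'$ for a smooth $v$. Put
\[
u=\mathcal K(\Theta F)+v=\mathcal K(\Theta\tilde f)-\mathcal K(\Theta w)+v\quad\text{on }D .
\]
Then $\bar\partial u=F=f$ in $D$, and $\mathcal K(\Theta\tilde f)$ and $v$ are smooth near $\overline D$. It remains to treat $\mathcal K(\Theta w)(z)=\int_\Omega k(z-\zeta)\,\Theta w(\zeta)$. For $z\in\overline D$ and $\zeta\in\Omega$ we have $|z-\zeta|\ge\operatorname{dist}(\zeta,\overline D)=\rho(\zeta)$, so \eqref{eq:kernel} gives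
\[
|(\partial^\alpha k)(z-\zeta)|\,|\Theta w(\zeta)|\le C_\alpha\,\rho(\zeta)^{1-2n-|\alpha|}\,|\Theta w(\zeta)| .
\]
The right side does not depend on $z$ and is integrable over $\Omega$: on the bounded set $\{0<\rho<t_0/8\}$ by the Cauchy--Schwarz inequality and \eqref{eq:flat} with $N=2(2n-1+|\alpha|)$, and on the rest of $\Omega$ because $\Theta w$ is in $L^2$ with compact support. So we may differentiate under the integral on $D$ any number of times, and by dominated convergence each derivative extends continuously to $\overline D$. Thus $u\in C^\infty(\overline D)$.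
\end{proof}

\section{Duality}\label{sec:duality}

The requirement that $\bar\partial w=g$ hold across $bD$ for a form $w$ supported in $\overline\Omega$ means that $w$ is tested against forms on $\Omega$ that do not vanish on $bD$. So the dual problem concerns the maximal $\bar\partial$ operator on $\Omega$ in the complementary degree $r=n-q-1$, and a bound for $w$ with weight $e^{-\varphi}$ is dual to an inequality with weight $e^{\varphi}$.

For a $(0,p)$ form $\alpha$ and a $(0,n-p)$ form $\beta$ define the function $[\alpha,\beta]$ by $\alpha\wedge\beta=[\alpha,\beta]\,d\bar z_1\wedge\dots\wedge d\bar z_n$. It equals $\sum'_J\pm\alpha_{J^c}\beta_J$, where $J^c$ is the complementary multi-index. Hence there is a conjugate-linear bijection $\alpha\mapsto\alpha^\sharp$ from $(0,p)$ forms to $(0,n-p)$ forms, acting pointwise, with $[\alpha,\beta]=\langle\beta,\alpha^\sharp\rangle$ and $|\alpha^\sharp|=|\alpha|$. Since $\bar\partial(\alpha\wedge\beta)=\bar\partial\alpha\wedge\beta+(-1)^p\alpha\wedge\bar\partial\beta$, a $(0,p)$ form $\alpha\in L^2_{\mathrm{loc}}$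 on an open set satisfies $\bar\partial\alpha=g\in L^2_{\mathrm{loc}}$ in the sense of distributions if and only if
\begin{equation}\label{eq:weak}
\int[\alpha,\bar\partial\beta]=(-1)^{p+1}\int[g,\beta]
\end{equation}
for all smooth compactly supported $(0,n-p-1)$ forms $\beta$; by mollification \eqref{eq:weak} then holds for compactly supported $\beta$ of class $C^1$. Integrals without a measure are taken with respect to Lebesgue measure.

Let $C^k(\overline\Omega)$ be the space of restrictions to $\overline\Omega$ of $C^k$ functions on $\mathbb C^n$, and let $\varphi\in C^2(\overline\Omega)$ be real. Let $L^2_p(\varphi)$ be the Hilbert space of $(0,p)$ forms on $\Omega$ with $\|\gamma\|^2=\int_\Omega|\gamma|^2e^{\varphi}<\infty$ and inner product $(\cdot,\cdot)$. Let $\bar\partial_{(p)}:L^2_p(\varphi)\to L^2_{p+1}(\varphi)$ be the maximal operator, defined on those $\gamma$ whose distributional $\bar\partial\gamma$ lies in $L^2_{p+1}(\varphi)$. It is closed and densely defined. Let $\bar\partial^*_\varphi$ be the Hilbert space adjoint of $\bar\partial_{(r-1)}$;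 if $r=0$, let $\bar\partial^*_\varphi=0$ with full domain. The inequality we need is
\begin{equation}\label{eq:apriori}
\|\gamma\|^2\le\|\bar\partial\gamma\|^2+\|\bar\partial^*_\varphi\gamma\|^2\qquad\text{for all }\gamma\in\operatorname{Dom}\bar\partial_{(r)}\cap\operatorname{Dom}\bar\partial^*_\varphi .
\end{equation}
Fix once and for all a nondecreasing $\theta\in C^\infty(\mathbb R)$ with $\theta=0$ on $(-\infty,0]$ and $\theta=1$ on $[1,\infty)$.

\begin{lemma}\label{lem:duality}
Suppose that \eqref{eq:apriori} holds, and let $g$ be as in Proposition~\ref{prop:flat}. There is a $(0,q)$ form $w\in L^2_{\mathrm{loc}}(\mathbb C^n)$ with $w=0$ on $\overline D$, $\bar\partial w=g$ on $\mathbb C^n$, and $\int_\Omega|w|^2e^{-\varphi}\le\int_\Omega|g|^2e^{-\varphi}$.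
\end{lemma}

\begin{proof}
Put $G=e^{-\varphi}g^\sharp$. Then $(\beta,G)=\int_\Omega[g,\beta]$ for $\beta\in L^2_r(\varphi)$, and $\|G\|^2=\int_\Omega|g|^2e^{-\varphi}$.

We claim that $G\in\ker\bar\partial^*_\varphi$. Let $r\ge1$ and $\sigma\in\operatorname{Dom}\bar\partial_{(r-1)}$. For $0<t<t_0/2$ the function $\theta_t=\theta(\rho/t-1)$ is $C^2$ on $\Omega$, vanishes for $\rho\le t$ and equals $1$ for $\rho\ge2t$. The form $\theta_tg$ has compact support in $\Omega$, and $\bar\partial(\theta_tg)=\bar\partial\theta_t\wedge g$ because $g$ is closed. By \eqref{eq:weak} for $\sigma$,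
\[
\int_\Omega[\theta_tg,\bar\partial\sigma]=\pm\int_\Omega[\bar\partial\theta_t\wedge g,\sigma].
\]
All derivatives of $g$ vanish on $\overline D$, so $|g|=O(t^2)$ where $\rho\le2t$, while $|\bar\partial\theta_t|=O(t^{-1})$. Since $\varphi$ is bounded on bounded sets, $\sigma$ and $\bar\partial\sigma$ are integrable on $\Omega\cap\operatorname{supp}g$. Letting $t\to0$ gives $(\bar\partial\sigma,G)=\int_\Omega[g,\bar\partial\sigma]=0$, which proves the claim.

For a closed densely defined operator $T$ the target space is $\ker T^*\oplus\overline{\operatorname{Ran}T}$. Given $\beta\in\operatorname{Dom}\bar\partial_{(r)}$, write $\beta=\beta_1+\beta_2$ with $\beta_1\in\ker\bar\partial^*_\varphi$ and $\beta_2\in\overline{\operatorname{Ran}\bar\partial_{(r-1)}}$ ($\beta_2=0$ if $r=0$). Since $\bar\partial^2=0$ and $\ker\bar\partial_{(r)}$ is closed, $\bar\partial\beta_2=0$. Thus $\beta_1\in\operatorname{Dom}\bar\partial_{(r)}$, $\bar\partial\beta_1=\bar\partial\beta$, and \eqref{eq:apriori} gives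
\[
|(\beta,G)|=|(\beta_1,G)|\le\|G\|\,\|\beta_1\|\le\|G\|\,\|\bar\partial\beta\| .
\]
So $\bar\partial\beta\mapsto(\beta,G)$ is a well-defined bounded functional on $\operatorname{Ran}\bar\partial_{(r)}$, and the Riesz theorem yields $W\in L^2_{r+1}(\varphi)$ with $\|W\|\le\|G\|$ and $(\bar\partial\beta,W)=(\beta,G)$ for all $\beta\in\operatorname{Dom}\bar\partial_{(r)}$. Define $w$ on $\Omega$ by $w^\sharp=(-1)^{q+1}e^{\varphi}W$, and $w=0$ on $\overline D$. Then $\int_\Omega|w|^2e^{-\varphi}=\|W\|^2\le\|G\|^2$, so $w\in L^2_{\mathrm{loc}}(\mathbb C^n)$. For every $(0,r)$ form $\beta\in C_c^\infty(\mathbb C^n)$ the restriction $\beta|_\Omega$ lies in $\operatorname{Dom}\bar\partial_{(r)}$, whether or not it vanishes on $bD$, and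
\[
\int_{\mathbb C^n}[w,\bar\partial\beta]=(-1)^{q+1}(\bar\partial\beta,W)=(-1)^{q+1}\int_\Omega[g,\beta]=(-1)^{q+1}\int_{\mathbb C^n}[g,\beta].
\]
This is \eqref{eq:weak} on $\mathbb C^n$.
\end{proof}

To obtain \eqref{eq:flat} we need \eqref{eq:apriori} for weights $e^{\varphi}$ that vanish at $bD$ faster than any power of $\rho$. Such weights are not $C^2$ up to $bD$, so we shall use a family $\varphi_\varepsilon\in C^2(\overline\Omega)$ and prove \eqref{eq:apriori} for each member. All constants in the integrations by parts must therefore be independent of the weight.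

We fix notation for these integrations. The outer unit normal of $\Omega$ is $-\nabla\rho$, so for $G\in C^1(\overline\Omega)$ with bounded support
\begin{equation}\label{eq:ibp}
\int_\Omega\partial_jG=-\int_{bD}\rho_jG\,dS,\qquad\int_\Omega\bar\partial_jG=-\int_{bD}\rho_{\bar j}G\,dS .
\end{equation}
Put $\partial^\varphi_jv=\partial_jv+\varphi_jv$ and $\vartheta_\varphi=-\sum_j\iota_j\partial^\varphi_j$. Then
\begin{equation}\label{eq:comm}
\partial_j(ve^\varphi)=(\partial_j^\varphi v)e^\varphi,\qquad\bar\partial_j(\bar ve^\varphi)=\overline{\partial^\varphi_jv}\,e^\varphi,\qquad\bar\partial_k\partial^\varphi_j-\partial^\varphi_j\bar\partial_k=\varphi_{j\bar k}.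
\end{equation}
For $C^1$ forms with bounded support, \eqref{eq:ibp} gives $(\gamma,\bar\partial\sigma)=(\vartheta_\varphi\gamma,\sigma)-\int_{bD}\sum'_K\sum_j\rho_j\gamma_{jK}\overline{\sigma_K}\,e^\varphi dS$. This suggests the test class: let $\mathcal D_r$ be the set of $(0,r)$ forms $\gamma\in C^1(\overline\Omega)$ with bounded support such that
\begin{equation}\label{eq:bc}
\sum_j\rho_j\gamma_{jK}=0\ \text{ on }bD\quad\text{for all }|K|=r-1
\end{equation}
(no condition, and $\vartheta_\varphi=0$, if $r=0$). Section~\ref{sec:density} shows that \eqref{eq:apriori} follows from the same inequality on $\mathcal D_r$ with $\vartheta_\varphi$ in place of $\bar\partial^*_\varphi$.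

\section{The ball in $\mathbb C^2$}\label{sec:ball}

Let $D$ be the unit ball in $\mathbb C^2$ and $q=1$. Then $r=0$, and \eqref{eq:apriori} asks that $\|v\|\le\|\bar\partial v\|$ for functions $v$ on $\Omega=\{|z|>1\}$ with no boundary condition. Take a radial weight $\varphi=\phi(t)$, $t=|z|^2$, with $\phi\in C^2([1,\infty))$. This section is a model; nothing in it is used later.

The first idea is to integrate by parts in all directions. For $v$ with compact support in $\Omega$, \eqref{eq:comm} gives $\sum_j\|\bar\partial_jv\|^2=\sum_j\|\partial^\varphi_jv\|^2+\int\sum_j\varphi_{j\bar j}|v|^2e^\varphi$. Here $\varphi_{j\bar k}=\phi'\delta_{jk}+\phi''\bar z_jz_k$ has the eigenvalue $\phi'$ on the complex tangent line of the sphere and $\phi'+t\phi''$ on the complex normal line. For $\phi=N\log(t-1)$ the trace is $2N/(t-1)-Nt/(t-1)^2$, which tends to $-\infty$ at the boundary. For this weight the normal direction ruins the estimate, while the tangential eigenvalue $\phi'$ is large and positive. So we integrate by parts along the complex tangent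 only. Let
\[
T=\bar z_2\partial_1-\bar z_1\partial_2,\qquad\bar T=z_2\bar\partial_1-z_1\bar\partial_2,\qquad R=z_1\partial_1+z_2\partial_2,\qquad\bar R=\bar z_1\bar\partial_1+\bar z_2\bar\partial_2 .
\]
The vectors $(z_2,-z_1)$ and $(\bar z_1,\bar z_2)$ are orthogonal of length $|z|$, so $t|\bar\partial v|^2=|\bar Tv|^2+|\bar Rv|^2$. The field $\bar T$ has holomorphic coefficients and annihilates radial functions, among them $\varphi$ and $\rho$. By \eqref{eq:ibp}, $(\bar Tu,v)=-(u,Tv)$ with no boundary term. For $v\in C^2(\overline\Omega)$ with bounded support this gives $\|\bar Tv\|^2-\|Tv\|^2=([\bar T,T]v,v)$. From $\bar T\bar z_1=z_2$, $\bar T\bar z_2=-z_1$ and the conjugate relations, $[\bar T,T]=\bar R-R$. The commutator is not tangential to complex directions, and $Rv$ is not controlled by $\bar\partial v$. We remove it with $(Rv)\bar v=R|v|^2-v\overline{\bar Rv}$ and one more integration by parts. Since $\sum_j\partial_j(z_je^\varphi)=(2+t\phi')e^\varphi$ and $R\rho=\frac12$ on the sphere,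
\[
\|\bar Tv\|^2=\|Tv\|^2+2\operatorname{Re}(\bar Rv,v)+\int_\Omega(2+t\phi')|v|^2e^\varphi+\frac12\int_{bD}|v|^2e^\varphi dS .
\]
Add $\|\bar Rv\|^2$ and use $\|\bar Rv\|^2+2\operatorname{Re}(\bar Rv,v)\ge-\|v\|^2$. This bounds $\int t|\bar\partial v|^2e^\varphi$ from below by $\int(1+t\phi')|v|^2e^\varphi$ plus the boundary term. Replacing $\phi$ by $\phi-\log t$, we obtain
\begin{equation}\label{eq:ball}
\int_\Omega|\bar\partial v|^2e^\varphi\ \ge\ \int_\Omega\phi'\,|v|^2e^\varphi+\frac12\int_{bD}|v|^2e^\varphi dS .
\end{equation}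
Only the tangential eigenvalue of the weight appears, and the boundary term is the Levi eigenvalue $\frac12$ of the sphere, with the good sign. Any weight $\phi_\varepsilon(t)=t+\phi_0(t-1+\varepsilon)$ with $\phi_0$ nondecreasing on $(0,\infty)$ has $\phi_\varepsilon'\ge1$, however fast $\phi_0$ tends to $-\infty$ at $0$. So $\|v\|\le\|\bar\partial v\|$ holds for weights that degenerate arbitrarily fast.

Three difficulties are absent from this model. First, for a $C^2$ boundary the tangential fields have only $C^1$ coefficients, so the commutator is merely continuous and the last integration by parts seems to need a third derivative of $\rho$; Sections \ref{sec:distance} and \ref{sec:inequality} show that the third derivatives cancel. Second, the Levi form may have zero or negative eigenvalues, and the level sets of $\rho$ in $\Omega$ may violate $(P_q)$; the weight needs a compensating term. Third, for $r\ge1$ the forms have normal components, which see the normal and mixed entries of $\mathcal L_\varphi$. Section~\ref{sec:weight} treats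 the last two points.

\section{The distance function}\label{sec:distance}

By \cite[Lemma~14.16]{GT}, applied on both sides of $bD$, there is $t_0\in(0,1)$ such that $\rho$ is $C^2$ on a neighborhood of $\{|\rho|\le t_0\}$ and every $z$ with $|\rho(z)|\le t_0$ is $z=y+\rho(z)\nabla\rho(y)$ with a unique nearest point $y\in bD$, where $\nabla\rho(z)=\nabla\rho(y)$. Shrinking $t_0$, we also assume $\|t\nabla^2\rho(y)\|\le\frac12$ for $y\in bD$, $|t|\le t_0$, where $\nabla^2\rho$ is the real Hessian. On this collar $|\nabla\rho|=1$, that is $\sum_j|\rho_j|^2=\frac14$. Put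
\[
a_j=2\rho_j,\qquad\bar L=\sum_ja_j\bar\partial_j,\qquad V=\nabla\rho\cdot\nabla,\qquad\tau=\sum_j\rho_{j\bar j},\qquad\ell=\tau-\mathcal L_\rho(\bar a,\bar a).
\]
Then $|a|=1$ and $\sum_j\rho_j\bar a_j=\frac12$. The unit vector $\bar a=(\bar a_j)$ is orthogonal to $H_z=\{\xi:\sum_j\rho_j(z)\xi_j=0\}$, so $\ell$ is the trace of $\mathcal L_\rho$ on $H_z$. From $a_j=\rho_{x_j}-i\rho_{y_j}$ we get
\begin{equation}\label{eq:realpart}
\operatorname{Re}\bar L\Psi=\tfrac12V\Psi\qquad\text{for real }\Psi .
\end{equation}

\begin{lemma}\label{lem:parallel}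
There is a constant $C_0$ such that $|\mathcal L_\rho(\xi,\zeta)|\le C_0|\xi||\zeta|$ on $\{|\rho|\le t_0\}$ and, for $0\le\rho(z)\le t_0$, the sum of any $q$ eigenvalues of $\mathcal L_\rho(z)|_{H_z}$ is at least $-qC_0\rho(z)$.
\end{lemma}

\begin{proof}
The first bound holds by compactness. Let $t=\rho(z)$, $\mathcal H_z=\nabla^2\rho(z)$, $\mathcal H_y=\nabla^2\rho(y)$. Differentiating $\nabla\rho(y+t\nabla\rho(y))=\nabla\rho(y)$ along a vector $X$ tangent to $bD$ gives $\mathcal H_z(I+t\mathcal H_y)X=\mathcal H_yX$. Differentiating $|\nabla\rho|^2=1$ shows that both Hessians annihilate $\nabla\rho(y)=\nabla\rho(z)$, so the identity holds for all $X$. Hence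
\begin{equation}\label{eq:hess}
\mathcal H_z=\mathcal H_y(I+t\mathcal H_y)^{-1}=\mathcal H_y-t\,\mathcal H_y^2(I+t\mathcal H_y)^{-1}\ge\mathcal H_y-CtI .
\end{equation}
If $X\in\mathbb R^{2n}$ is the real vector of $\xi\in\mathbb C^n$, then $\mathcal L_\rho(\xi,\xi)=\frac14[\nabla^2\rho(X,X)+\nabla^2\rho(iX,iX)]$. Also $H_z=H_y$. So $\mathcal L_\rho(z)\ge\mathcal L_\rho(y)-C_0t$ on this space. By the min-max principle the $i$th eigenvalue at $z$ is at least the $i$th eigenvalue at $y$ minus $C_0t$, and $(P_q)$ applies.
\end{proof}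

The loss of order $\rho$ is real. For the Levi-flat hypersurface $x_2+x_1^2-y_1^2=0$ in $\mathbb C^2$ and $y=0$, the Hessian $\mathcal H_y$ has eigenvalues $2,-2$ on the $z_1$-axis, and \eqref{eq:hess} gives $\rho_{1\bar1}=\frac14\big(\frac2{1+2t}-\frac2{1-2t}\big)=-2t/(1-4t^2)$ at distance $t$.

The substitute for a tangential frame will be the projection matrix $a_j\bar a_k$. Integrating by parts against it produces its divergence
\[
B_j:=-\sum_k\partial_k(a_j\bar a_k),
\]
which is only continuous. The next lemma says that the particular derivatives of $\ell$ and $B$ that we need are continuous nevertheless. If $f\in C^1$ and $g\in C^0$, the product $f\,\partial g$ is the distribution $\phi\mapsto-\int g\,\partial(f\phi)$, and $-\int fg\,\partial\phi=-\int g\,\partial(f\phi)+\int g\phi\,\partial f$ is the product rule $\partial(fg)=f\partial g+g\partial f$.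

\begin{lemma}\label{lem:cancel}
On $\{|\rho|<t_0\}$, in the sense of distributions:
\begin{itemize}
\item[(i)] $V\ell$ is a continuous function;
\item[(ii)] $B_j=4\sum_k\rho_k\rho_{j\bar k}-4\rho_j\tau$ and $\sum_jB_j\bar a_j=-2\ell$;
\item[(iii)] $\sum_j\bar\partial_jB_j=4\sum_{j,k}|\rho_{j\bar k}|^2-4\tau^2$, a continuous function.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let Greek subscripts denote derivatives in the $2n$ real coordinates. Differentiating $\sum_\mu\rho_\mu^2=1$ gives $\sum_\mu\rho_\mu\rho_{\mu\alpha}=0$, that is $V\rho_\alpha=0$. Differentiating again with the product rule and commuting distributional derivatives, $V\rho_{\alpha\nu}=\sum_\mu\rho_\mu\partial_\nu\rho_{\mu\alpha}=-\sum_\mu\rho_{\alpha\mu}\rho_{\nu\mu}$, which is continuous. Now $\ell=\sum c_{\alpha\nu}\rho_{\alpha\nu}$ with $c_{\alpha\nu}$ polynomials in $\nabla\rho$. These are $C^1$ and satisfy $Vc_{\alpha\nu}=0$, so $V\ell=\sum c_{\alpha\nu}V\rho_{\alpha\nu}$.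

(ii) Applying $\partial_j$ to $\sum_k\rho_k\rho_{\bar k}=\frac14$ gives $\sum_k\rho_{jk}\rho_{\bar k}=-\sum_k\rho_k\rho_{j\bar k}$, where $\rho_{jk}=\partial_j\partial_k\rho$. Hence $\sum_k\partial_k(a_j\bar a_k)=4\sum_k\rho_{jk}\rho_{\bar k}+4\rho_j\tau=-4\sum_k\rho_k\rho_{j\bar k}+4\rho_j\tau$. Pairing with $\bar a_j$ gives $\sum_jB_j\bar a_j=2\mathcal L_\rho(\bar a,\bar a)-2\tau=-2\ell$.

(iii) Since $\sum_j\bar\partial_j\rho_{j\bar k}=\bar\partial_k\tau$, (ii) gives
\[
\sum_j\bar\partial_jB_j=4\sum_{j,k}\rho_{k\bar j}\rho_{j\bar k}+4\sum_k\rho_k\bar\partial_k\tau-4\tau^2-4\sum_j\rho_j\bar\partial_j\tau ,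
\]
and the two third-order terms cancel.
\end{proof}

\begin{lemma}\label{lem:div}
Let $\Psi\in C^1(\overline\Omega)$ have bounded support. If $F$ is a continuous vector field on $\{|\rho|<t_0\}$ that vanishes where $\rho\ge t_0/4$ and has continuous distributional divergence, then
\[
\int_\Omega F\cdot\nabla\Psi=-\int_{bD}(F\cdot\nabla\rho)\,\Psi\,dS-\int_\Omega(\operatorname{div}F)\Psi .
\]
If $F_1,\dots,F_n$ are continuous, vanish where $\rho\ge t_0/4$, and $\sum_j\bar\partial_jF_j$ is continuous, then
\[
\int_\Omega\sum_jF_j\bar\partial_j\Psi=-\int_{bD}\sum_jF_j\rho_{\bar j}\,\Psi\,dS-\int_\Omega\Big(\sum_j\bar\partial_jF_j\Big)\Psi .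
\]
\end{lemma}

\begin{proof}
Both formulas hold for smooth fields by the divergence theorem. Mollify: since the hypotheses hold on both sides of $bD$, the mollified fields and their divergences, which are the mollified divergences, converge uniformly on a neighborhood of $\{0\le\rho\le t_0/2\}$.
\end{proof}

\section{The basic inequality}\label{sec:inequality}

Fix $\eta_1\in C^\infty(\mathbb R)$ with $0\le\eta_1\le1$, $\eta_1=1$ on $(-\infty,t_0/8]$ and $\eta_1=0$ on $[t_0/4,\infty)$. Put $\eta=\eta_1(\rho)^2$ and let $\eta'=2\eta_1\eta_1'$ be its derivative in $\rho$. We take a square so that $\eta'^2=4\eta_1'^2\eta\le C\eta$. The Hermitian matrix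
\[
h_{jk}=\delta_{jk}-\eta\,a_j\bar a_k
\]
is $C^1$ near $\overline\Omega$; it is the projection that removes the normal direction near $bD$, and the identity for $\rho\ge t_0/4$. The next lemma is the general form of \eqref{eq:ball}.

\begin{lemma}\label{lem:function}
There is a constant $C_1$, depending only on $D$, $t_0$ and $\eta$, such that for all real $\varphi\in C^2(\overline\Omega)$ and all functions $v\in C^1(\overline\Omega)$ with bounded support
\[
\int_\Omega\sum_j|\bar\partial_jv|^2e^\varphi\ \ge\ \int_\Omega\Big(\sum_j\varphi_{j\bar j}-\eta\,\mathcal L_\varphi(\bar a,\bar a)\Big)|v|^2e^\varphi+\int_{bD}\ell\,|v|^2e^\varphi dS-C_1\int_\Omega|v|^2e^\varphi .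
\]
\end{lemma}

\begin{proof}
In this proof repeated indices are summed and $\int=\int_\Omega$. Since $|\bar Lv|^2=a_j\bar a_k\,\bar\partial_jv\,\overline{\bar\partial_kv}$,
\begin{equation}\label{eq:split}
\int\sum_j|\bar\partial_jv|^2e^\varphi=I+\int\eta|\bar Lv|^2e^\varphi,\qquad I=\int h_{jk}\,\bar\partial_jv\,\overline{\bar\partial_kv}\,e^\varphi .
\end{equation}

\emph{Step 1: tangential integration by parts.} Let first $v\in C^2(\overline\Omega)$. On $bD$ we have $\eta=1$, so $h_{jk}\rho_{\bar j}=\rho_{\bar k}-\frac12\bar a_k=0$ and $h_{jk}\rho_k=\rho_j-\frac12a_j=0$; the two integrations below have no boundary terms. Put $b_j=\partial_kh_{jk}$, so that $\bar\partial_jh_{jk}=\bar b_k$. Moving $\bar\partial_j$ off $v$ and using \eqref{eq:comm},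
\[
I=-\int\bar b_k\,v\,\overline{\bar\partial_kv}\,e^\varphi-\int h_{jk}\,v\,\overline{\big(\bar\partial_k\partial_j^\varphi v-\varphi_{j\bar k}v\big)}\,e^\varphi .
\]
Now $\overline{\bar\partial_k\partial^\varphi_jv}=\partial_k\overline{\partial^\varphi_jv}$, and moving $\partial_k$ onto $h_{jk}ve^\varphi$ gives
\begin{equation}\label{eq:I}
I=\int h_{jk}\,\partial^\varphi_kv\,\overline{\partial^\varphi_jv}\,e^\varphi+\int h_{jk}\varphi_{k\bar j}|v|^2e^\varphi+\mathcal E,\qquad\mathcal E=\int\big(b_jv\,\overline{\partial^\varphi_jv}-\bar b_kv\,\overline{\bar\partial_kv}\big)e^\varphi .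
\end{equation}
Only first derivatives of $v$ appear, so mollifying a compactly supported $C^1$ extension of $v$ gives \eqref{eq:I} for $v\in C^1(\overline\Omega)$. Note that $h_{jk}\varphi_{k\bar j}=\sum_j\varphi_{j\bar j}-\eta\,\mathcal L_\varphi(\bar a,\bar a)$.

\emph{Step 2: rearranging the error.} Two positive terms are available to absorb $\mathcal E$: the normal part $\eta|\bar Lv|^2$ of $\bar\partial v$ in \eqref{eq:split}, and the tangential part of $\partial^\varphi v$ in \eqref{eq:I}. The normal part of $\partial^\varphi v$ is not available near $bD$. The tangential part of $\bar\partial v$ could be absorbed only by giving up a fraction of the left side, which would put a factor less than $1$ in front of $\ell$; the boundary term in Lemma~\ref{lem:form} leaves no room for that. So we split $b$ into a normal and a tangential part and trade the unavailable derivatives for derivatives of $\Psi=|v|^2e^\varphi$, by means of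
\begin{equation}\label{eq:Psi}
\bar\partial_j\Psi=\bar v\,\bar\partial_jv\,e^\varphi+v\,\overline{\partial_j^\varphi v}\,e^\varphi .
\end{equation}
Since $\bar a_k\partial_k\eta=\frac12\eta'$, we have $b_j=\eta B_j-\frac12\eta'a_j$. By Lemma~\ref{lem:cancel}(ii), $b=\beta a+b^T$ with
\[
\beta=b_j\bar a_j=-2\eta\ell-\tfrac12\eta'\in\mathbb R,\qquad b^T=\eta(B+2\ell a),\qquad b^T_j\bar a_j=0 .
\]
Conjugating the second term of $\mathcal E$, $\operatorname{Re}\mathcal E=\operatorname{Re}\int b_j\big(v\,\overline{\partial_j^\varphi v}-\bar v\,\bar\partial_jv\big)e^\varphi$. By \eqref{eq:Psi}, the integrand's factor $\big(v\,\overline{\partial_j^\varphi v}-\bar v\,\bar\partial_jv\big)e^\varphi$ equals both $\bar\partial_j\Psi-2\bar v\,\bar\partial_jv\,e^\varphi$ and $2v\,\overline{\partial^\varphi_jv}\,e^\varphi-\bar\partial_j\Psi$. Use the first form against $\beta a_j$ and the second against $b^T_j$. With \eqref{eq:realpart},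
\begin{equation}\label{eq:E}
\operatorname{Re}\mathcal E=\mathcal Z-2\operatorname{Re}\int\beta\,\bar v\,\bar Lv\,e^\varphi+2\operatorname{Re}\int b_j^Tv\,\overline{\partial^\varphi_jv}\,e^\varphi,\qquad\mathcal Z=\int\Big(\tfrac12\beta V\Psi-\operatorname{Re}b^T_j\bar\partial_j\Psi\Big).
\end{equation}

\emph{Step 3: the term $\mathcal Z$.} By \eqref{eq:realpart}, $\operatorname{Re}b_j^T\bar\partial_j\Psi=\eta\operatorname{Re}B_j\bar\partial_j\Psi+\eta\ell V\Psi$, so
\[
\mathcal Z=-\int\big(2\eta\ell+\tfrac14\eta'\big)V\Psi-\operatorname{Re}\int\eta B_j\bar\partial_j\Psi .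
\]
Here only the real part of $\bar L$ multiplies $\ell$, and this is what makes two derivatives of $\rho$ enough. Indeed $\operatorname{div}(\eta\ell\nabla\rho)=\ell(\eta'+\eta\Delta\rho)+\eta V\ell$ and $\bar\partial_j(\eta B_j)=\eta'\rho_{\bar j}B_j+\eta\bar\partial_jB_j$ are continuous by Lemma~\ref{lem:cancel}, and $\eta'\nabla\rho$ is $C^1$. Apply Lemma~\ref{lem:div}. On $bD$, $\eta=1$, $\eta'=0$ and $B_j\rho_{\bar j}=\frac12B_j\bar a_j=-\ell$. Therefore
\[
\mathcal Z\ge2\int_{bD}\ell\Psi\,dS-\int_{bD}\ell\Psi\,dS-C\int\Psi=\int_{bD}\ell\Psi\,dS-C\int\Psi ,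
\]
where $C$ bounds the divergences and does not depend on $\varphi$.

\emph{Step 4: absorption.} Where $\eta=0$ also $\eta'=0$ and $\beta=0$. Where $\eta>0$, $2|\beta\,\bar v\,\bar Lv|\le\eta|\bar Lv|^2+\beta^2\eta^{-1}|v|^2$ with $\beta^2\eta^{-1}\le8\eta\ell^2+\frac12\eta'^2\eta^{-1}\le C$. Let $X$ be the component of the vector $(\partial^\varphi_jv)_j$ orthogonal to $a$ (any choice of unit vector $a$ will do where $\eta=0$). Then $h_{jk}\partial_k^\varphi v\,\overline{\partial^\varphi_jv}=\sum_j|\partial_j^\varphi v|^2-\eta|\bar a_k\partial_k^\varphi v|^2\ge|X|^2$, and since $b^T\perp a$, $2|b^T_jv\,\overline{\partial^\varphi_jv}|=2|v||b^T_j\overline{X_j}|\le|X|^2+|b^T|^2|v|^2$. Adding \eqref{eq:split}, \eqref{eq:I} and \eqref{eq:E} proves the lemma.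
\end{proof}

To pass to forms we need one piece of linear algebra. At a point, identify $(0,r)$ forms with $\Lambda^r\mathbb C^n$ by sending $d\bar z_j$ to the $j$th standard basis vector. For a Hermitian form $\Phi(\xi,\zeta)=\sum\Phi_{jk}\xi_j\bar\zeta_k$ put
\[
\Phi[\gamma]=\sum_K{}'\sum_{j,k}\Phi_{jk}\,\gamma_{jK}\overline{\gamma_{kK}} .
\]
This is $\langle\sum_{j,k}\Phi_{jk}\,d\bar z_k\wedge\iota_j\gamma,\gamma\rangle$, the quadratic form of the derivation of $\Lambda^r\mathbb C^n$ induced by the Hermitian operator that represents $\Phi$. So $\Phi[\gamma]$ is given by the same formula in every orthonormal basis $e_1,\dots,e_n$, and its diagonal part is $\sum'_J\big(\sum_{j\in J}\Phi_{jj}\big)|\gamma_J|^2$. Condition \eqref{eq:bc} says that the contraction of $\gamma$ with the functional $\xi\mapsto\sum a_j\xi_j=\langle\xi,\bar a\rangle$ vanishes; in a basis with $e_n=\bar a$ it says that $\gamma_J=0$ whenever $n\in J$.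

\begin{lemma}\label{lem:form}
For all real $\varphi\in C^2(\overline\Omega)$ and all $\gamma\in\mathcal D_r$,
\[
\|\bar\partial\gamma\|^2+\|\vartheta_\varphi\gamma\|^2\ge\int_\Omega\mathcal Q_\varphi(\gamma)\,e^\varphi-C_1\|\gamma\|^2,\qquad\mathcal Q_\varphi(\gamma)=\Big(\sum_j\varphi_{j\bar j}-\eta\,\mathcal L_\varphi(\bar a,\bar a)\Big)|\gamma|^2-\mathcal L_\varphi[\gamma].
\]
\end{lemma}

\begin{proof}
For $u,v\in C^2(\overline\Omega)$ with bounded support, \eqref{eq:ibp} and \eqref{eq:comm} give
\begin{align*}
\int_\Omega\partial^\varphi_ju\,\overline{\partial^\varphi_kv}\,e^\varphi&=-\int_\Omega(\bar\partial_k\partial^\varphi_ju)\,\bar v\,e^\varphi-\int_{bD}\rho_{\bar k}\,(\partial^\varphi_ju)\,\bar v\,e^\varphi dS,\\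
\int_\Omega\bar\partial_ku\,\overline{\bar\partial_jv}\,e^\varphi&=-\int_\Omega(\partial^\varphi_j\bar\partial_ku)\,\bar v\,e^\varphi-\int_{bD}\rho_j\,(\bar\partial_ku)\,\bar v\,e^\varphi dS .
\end{align*}
Subtracting,
\[
\int_\Omega\big(\partial^\varphi_ju\,\overline{\partial^\varphi_kv}-\bar\partial_ku\,\overline{\bar\partial_jv}\big)e^\varphi=-\int_\Omega\varphi_{j\bar k}u\bar v\,e^\varphi-\int_{bD}\big(\rho_{\bar k}\,\partial_j^\varphi u-\rho_j\,\bar\partial_ku\big)\bar v\,e^\varphi dS,
\]
and this extends to $u,v\in C^1(\overline\Omega)$ by mollification. Put $u=\gamma_{jK}$, $v=\gamma_{kK}$ and sum over $j,k,K$. The first boundary term vanishes because $\sum_k\rho_{\bar k}\overline{\gamma_{kK}}=0$ by \eqref{eq:bc}. The same relation says that the field $\sum_k\overline{\gamma_{kK}}\,\bar\partial_k$ annihilates $\rho$ on $bD$, so its real and imaginary parts are tangent to $bD$, and it annihilates the $C^1$ function $\sum_j\rho_j\gamma_{jK}$, which is zero on $bD$. Expanding, $\sum'_K\sum_{j,k}\rho_j\,\bar\partial_k\gamma_{jK}\,\overline{\gamma_{kK}}=-\mathcal L_\rho[\gamma]$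 on $bD$. Next, by \eqref{eq:anticomm},
\[
|\bar\partial\gamma|^2=\sum_{j,k}\langle\iota_k(d\bar z_j\wedge\bar\partial_j\gamma),\bar\partial_k\gamma\rangle=\sum_J{}'\sum_j|\bar\partial_j\gamma_J|^2-\sum_K{}'\sum_{j,k}\bar\partial_k\gamma_{jK}\,\overline{\bar\partial_j\gamma_{kK}} .
\]
Since $|\vartheta_\varphi\gamma|^2=\sum'_K\sum_{j,k}\partial^\varphi_j\gamma_{jK}\overline{\partial^\varphi_k\gamma_{kK}}$, we obtain
\[
\|\bar\partial\gamma\|^2+\|\vartheta_\varphi\gamma\|^2=\sum_J{}'\sum_j\|\bar\partial_j\gamma_J\|^2-\int_\Omega\mathcal L_\varphi[\gamma]\,e^\varphi-\int_{bD}\mathcal L_\rho[\gamma]\,e^\varphi dS .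
\]
The boundary term here has the wrong sign, because $\Omega$ is the concave side of $bD$. Lemma~\ref{lem:function}, applied to each $\gamma_J$, repairs this: the interior terms combine to $\mathcal Q_\varphi$, and the boundary integrand becomes $\ell|\gamma|^2-\mathcal L_\rho[\gamma]$. At $y\in bD$ take $e_n=\bar a$ and $e_1,\dots,e_{n-1}\in H_y$ diagonalizing the Levi form with eigenvalues $\mu_j$. Only $J\not\ni n$ occur, and
\[
\ell|\gamma|^2-\mathcal L_\rho[\gamma]=\sum_{J\not\ni n}{}'\Big(\sum_{j<n,\ j\notin J}\mu_j\Big)|\gamma_J|^2 .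
\]
Each inner sum has $n-1-r=q$ terms, so it is nonnegative by $(P_q)$. This is the first of the two places where $(P_q)$ is used.
\end{proof}

\section{Density of the test forms}\label{sec:density}

We approximate forms in the domains of the closed operators by forms in $\mathcal D_r$. Ordinary mollification does not respect the boundary. Mollification along the level sets of $\rho$ does, and it suffices because in a suitable frame the normal derivative occurs with a constant coefficient. The frame has $C^1$ coefficients, which is exactly what Friedrichs' lemma requires.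

\begin{lemma}\label{lem:density}
Let $\gamma$ be a $(0,r)$ form in $L^2(\Omega)$ with bounded support and $\bar\partial\gamma\in L^2(\Omega)$. If $r\ge1$, assume that the extension $\tilde\gamma$ of $\gamma$ by $0$ satisfies $\vartheta\tilde\gamma\in L^2(\mathbb C^n)$. Then there are $\gamma_\nu\in\mathcal D_r$, with supports in a fixed bounded set, such that $\gamma_\nu\to\gamma$, $\bar\partial\gamma_\nu\to\bar\partial\gamma$ and $\vartheta\gamma_\nu\to\vartheta\tilde\gamma|_\Omega$ in $L^2(\Omega)$.
\end{lemma}

\begin{proof}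
The hypotheses are preserved under multiplication by functions in $C_c^\infty(\mathbb C^n)$, so by a finite partition of unity we may assume that $\gamma$ has compact support in $\Omega$, where convolution works, or in a small neighborhood $U$ of a boundary point.

\emph{Coordinates and frame.} In $U$ take $t=\rho$ and $2n-1$ of the real Euclidean coordinates $x'=(x'_\alpha)$ as a $C^2$ coordinate system. Complete $\bar\omega^n=2\bar\partial\rho=\sum\bar a_jd\bar z_j$ by the Gram--Schmidt process to a $C^1$ orthonormal frame $\bar\omega^1,\dots,\bar\omega^n$ of $(0,1)$ forms. The dual frame $\bar L_1,\dots,\bar L_n$ has $\bar L_n=\bar L$ and $\bar L_i\rho=\frac12\delta_{in}$. Thus $\bar L_n$ and its conjugate $L_n$ equal $\frac12\partial_t$ plus a combination of the $\partial_{x'_\alpha}$, and $\bar L_i,L_i$ ($i<n$) are combinations of the $\partial_{x'_\alpha}$, all with $C^1$ coefficients. For $v\in L^2$ and a field $X$ with $C^1$ coefficients, $Xv$ is the functional $\phi\mapsto-\int v\operatorname{div}(\phi X)$ on compactly supported $C^1$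 functions. An equation $\sum_iX_iv_i=G$ with $G\in L^2$ has the same meaning in the coordinates $z$ and $(x',t)$, because the Jacobian is a positive $C^1$ function and multiplication by it preserves the test functions. Write $\gamma=\sum'_I\gamma_I\bar\omega^I$. Condition \eqref{eq:bc} reads $\gamma_{nK}=0$ on $t=0$, and
\[
\bar\partial\gamma=\sum_I{}'\sum_i(\bar L_i\gamma_I)\,\bar\omega^i\wedge\bar\omega^I+\cdots,\qquad\vartheta\gamma=-\sum_K{}'\sum_i(L_i\gamma_{iK})\,\bar\omega^K+\cdots,
\]
where the dots are terms of order zero with continuous coefficients, coming from derivatives of the frame. The derivative $\partial_t$ occurs only as $\frac12\partial_t\gamma_I$ in the component $nI$ of $\bar\partial\gamma$ ($n\notin I$) and as $-\frac12\partial_t\gamma_{nK}$ in the component $K$ of $\vartheta\gamma$ ($n\notin K$). So every coefficient of $\gamma$ has its $t$-derivative in exactly one of these components. If $r=0$, the single coefficient is of the first kind.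

\emph{Tangential mollification.} Let $v^\nu$ denote the convolution of $v$ in $x'$ with $\psi_\nu(y)=\nu^{2n-1}\psi(\nu y)$, where $\psi\ge0$ is smooth, compactly supported and of integral $1$. It commutes with $\partial_t$, preserves the sets $\{t>0\}$ and $\{t<0\}$, and $v^\nu\to v$ in $L^2$. Friedrichs' lemma states that for $c\in C^1$ and compactly supported $v\in L^2$,
\[
c\,\partial_{x'_\alpha}(v^\nu)-(c\,\partial_{x'_\alpha}v)^\nu\to0\quad\text{in }L^2 .
\]
Indeed, the left side equals $\int\big(c(x)-c(x-y)\big)\partial_\alpha\psi_\nu(y)\,v(x-y)\,dy+\big((\partial_\alpha c)v\big)^\nu$, with $y$ in the $x'$ directions. This is bounded on $L^2$ uniformly in $\nu$, because $|c(x)-c(x-y)|\le C|y|$ and $\int|y||\partial_\alpha\psi_\nu|\,dy$ is independent of $\nu$; and for smooth $v$ both terms on the left tend to $c\,\partial_{x'_\alpha}v$. Let $\gamma^\nu=\sum'\gamma_I^\nu\bar\omega^I$. Each component of $\bar\partial\gamma^\nu$ differs from the mollified component of $\bar\partial\gamma$ by such commutators and by terms $c_0v^\nu-(c_0v)^\nu$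 with $c_0$ continuous, all tending to $0$. The same holds for $\vartheta\tilde\gamma^\nu$ on both sides of $t=0$. Hence $\gamma^\nu\to\gamma$, $\bar\partial\gamma^\nu\to\bar\partial\gamma$ in $L^2(\Omega)$ and $\vartheta\tilde\gamma^\nu\to\vartheta\tilde\gamma$ in $L^2(\mathbb C^n)$.

\emph{From $H^1$ to $\mathcal D_r$.} Fix $\nu$. The $x'$-derivatives of $\gamma^\nu$ are in $L^2$, and so are $\bar\partial\gamma^\nu$ and $\vartheta\tilde\gamma^\nu$. Solving the components above for the $t$-derivatives, we get $\gamma_I^\nu\in H^1(\{t>0\})$ for all $I$, and $\tilde\gamma^\nu_{nK}\in H^1$ across $t=0$. As $\tilde\gamma^\nu_{nK}=0$ for $t<0$, translating it in the direction of increasing $t$ and mollifying approximates it in $H^1$ by functions in $C_c^\infty(\{t>0\})$. The other coefficients are $H^1(\{t>0\})$ limits of functions smooth up to $t=0$ with compact support in the patch. In the coordinates $z$ the resulting forms are in $C^1(\overline\Omega)$ and satisfy \eqref{eq:bc}, and $H^1$ convergence of the coefficients implies convergence of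 $\bar\partial$ and $\vartheta$ in $L^2(\Omega)$. A diagonal sequence finishes the proof.
\end{proof}

\begin{lemma}\label{lem:closure}
Let $\varphi\in C^2(\overline\Omega)$ be real. If $\|\gamma\|^2\le\|\bar\partial\gamma\|^2+\|\vartheta_\varphi\gamma\|^2$ for all $\gamma\in\mathcal D_r$, then \eqref{eq:apriori} holds.
\end{lemma}

\begin{proof}
Let $\gamma\in\operatorname{Dom}\bar\partial_{(r)}\cap\operatorname{Dom}\bar\partial^*_\varphi$. For a $(0,1)$ form $\alpha=\sum\alpha_jd\bar z_j$ let $\iota(\alpha)=\sum\bar\alpha_j\iota_j$ be the adjoint of $\alpha\wedge$. Take a real $\Theta\in C_c^\infty(\mathbb C^n)$ with $0\le\Theta\le1$ and $\Theta=1$ near $0$, and $\Theta_\nu(z)=\Theta(z/\nu)$. Then $\bar\partial(\Theta_\nu\gamma)=\Theta_\nu\bar\partial\gamma+\bar\partial\Theta_\nu\wedge\gamma$. For $\sigma\in\operatorname{Dom}\bar\partial_{(r-1)}$ we have $(\Theta_\nu\gamma,\bar\partial\sigma)=(\gamma,\bar\partial(\Theta_\nu\sigma))-(\gamma,\bar\partial\Theta_\nu\wedge\sigma)$, so $\Theta_\nu\gamma\in\operatorname{Dom}\bar\partial_\varphi^*$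 and $\bar\partial^*_\varphi(\Theta_\nu\gamma)=\Theta_\nu\bar\partial^*_\varphi\gamma-\iota(\bar\partial\Theta_\nu)\gamma$. Since $|\bar\partial\Theta_\nu|=O(1/\nu)$, all three norms in \eqref{eq:apriori} converge as $\nu\to\infty$, and we may assume that $\gamma$ has bounded support. On bounded sets $\varphi$ and its first derivatives are bounded, so weighted and unweighted norms are equivalent there.

Let $r\ge1$ and let $\sigma\in C_c^\infty(\mathbb C^n)$ be a $(0,r-1)$ form. The form $\sigma'=e^{-\varphi}\sigma|_\Omega$ lies in $\operatorname{Dom}\bar\partial_{(r-1)}$ and $\bar\partial\sigma'=e^{-\varphi}(\bar\partial\sigma-\bar\partial\varphi\wedge\sigma)$. The identity $(\gamma,\bar\partial\sigma')=(\bar\partial^*_\varphi\gamma,\sigma')$ reads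
\[
\int_\Omega\langle\gamma,\bar\partial\sigma\rangle=\int_\Omega\langle\bar\partial^*_\varphi\gamma+\iota(\bar\partial\varphi)\gamma,\sigma\rangle .
\]
So $\vartheta\tilde\gamma$ is the extension by $0$ of $\bar\partial^*_\varphi\gamma+\iota(\bar\partial\varphi)\gamma\in L^2(\Omega)$, and Lemma~\ref{lem:density} applies. Since $\vartheta_\varphi=\vartheta-\sum_j\varphi_j\iota_j=\vartheta-\iota(\bar\partial\varphi)$, we get $\vartheta_\varphi\gamma_\nu\to\bar\partial_\varphi^*\gamma$. Pass to the limit in the inequality for $\gamma_\nu$. For $r=0$ only $\gamma_\nu\to\gamma$ and $\bar\partial\gamma_\nu\to\bar\partial\gamma$ are needed.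
\end{proof}

\section{The weight}\label{sec:weight}

By Lemmas \ref{lem:form} and \ref{lem:closure}, inequality \eqref{eq:apriori} holds as soon as $\mathcal Q_\varphi(\gamma)\ge(1+C_1)|\gamma|^2$ pointwise. To see which weights can satisfy this, try $\varphi=m\log(\rho+\varepsilon)$ with a constant $m$:
\[
\varphi_{j\bar k}=\frac{m\,\rho_{j\bar k}}{\rho+\varepsilon}-\frac{m\,\rho_j\rho_{\bar k}}{(\rho+\varepsilon)^2}.
\]
By Lemma~\ref{lem:parallel}, sums of $q$ tangential eigenvalues are at least $-qC_0m$. The normal entry is about $-m/(4(\rho+\varepsilon)^2)$; near $bD$ it enters $\mathcal Q_\varphi$ only through $-\mathcal L_\varphi[\gamma]$, with the good sign. The mixed entries are $O(m/(\rho+\varepsilon))$, the geometric mean of $m$ and $m/(\rho+\varepsilon)^2$. So adding $Am|z|^2$ with a large geometric constant $A$ makes $\mathcal Q_\varphi$ positive. The added term must be proportional to $m$, since the losses are. A constant $m$ gives \eqref{eq:flat} for $N\le m$ only, hence a solution $u$, depending on $m$, with finitely many controlled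 derivatives. To reach all $N$ with one weight, we let $m$ grow with $s=-\log(\rho+\varepsilon)$, slowly enough that its derivatives are perturbations.

Let $R\ge1$ satisfy $|z|\le R$ whenever $\rho(z)\le t_0$. Fix $\omega\in C^\infty(\mathbb R)$ with $0\le\omega\le1$, $\omega'\le0$, $\omega=1$ on $(-\infty,t_0/4]$ and $\omega=0$ on $[t_0/2,\infty)$. Let $S$ be the function on $(0,\infty)$ with $S(t)=-\log t$ for $t\le t_0/4$ and $S'(t)=-\omega(t)/t$. It is nonincreasing, equal to a constant $s_0\ge-\log(t_0/4)-\log2>0$ on $[t_0/2,\infty)$, and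
\begin{equation}\label{eq:S}
S''=\frac{\omega}{t^2}-\frac{\omega'}{t}\ge S'^2,\qquad|S'|\le\frac1t .
\end{equation}
Let $A\ge1$ and let $m\in C^\infty([0,\infty))$ satisfy
\begin{equation}\label{eq:slow}
m\ge1,\qquad0\le m'\le\kappa m,\qquad|m''|\le\kappa m,\qquad\kappa:=\frac1{16AR^2}.
\end{equation}
For $0<\varepsilon\le t_0/8$ put $s=S(\rho+\varepsilon)$ on $\Omega$ and
\[
\varphi_\varepsilon=-\chi(s)+A\,m(s)|z|^2,\qquad\chi(s)=\int_0^sm .
\]
Then $\varphi_\varepsilon\in C^2(\overline\Omega)$, because $s$ is constant where $\rho\ge t_0/2$ and $\rho$ is $C^2$ on the collar.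

\begin{lemma}\label{lem:curvature}
There is $A\ge1$, depending only on $n,D,t_0,\omega,R$, such that $\mathcal Q_{\varphi_\varepsilon}(\gamma)\ge m(s)|\gamma|^2$ on $\Omega$ for all $(0,r)$ forms $\gamma$, all $\varepsilon\in(0,t_0/8]$ and all $m$ satisfying \eqref{eq:slow}.
\end{lemma}

\begin{proof}
Write $\varphi=\varphi_\varepsilon$. Where $\rho\ge t_0/2$, we have $\eta=0$ and $\varphi_{j\bar k}=Am\delta_{jk}$, so $\mathcal Q_\varphi(\gamma)=Am(n-r)|\gamma|^2$. Let $0<\rho<t_0$; $S',S''$ are evaluated at $\rho+\varepsilon$ and $m,m',m''$ at $s$. We use $AR^2\kappa=\frac1{16}$, $AR\kappa\le1$ and $\kappa\le\frac1{16}$. Put $M=m-A|z|^2m'\in[m/2,m]$. Then $\varphi_j=-Ms_j+Am\bar z_j$ with $s_j=S'\rho_j$, and $M_{\bar k}=(m'-A|z|^2m'')s_{\bar k}-Am'z_k$. Hence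
\begin{equation}\label{eq:hessphi}
\varphi_{j\bar k}=Am\,\delta_{jk}-M\big(S'\rho_{j\bar k}+S''\rho_j\rho_{\bar k}\big)-(m'-A|z|^2m'')S'^2\rho_j\rho_{\bar k}+Am'S'\big(\rho_jz_k+\bar z_j\rho_{\bar k}\big).
\end{equation}
Let $\Phi$ be the matrix of $\mathcal L_\varphi$ in an orthonormal basis $e_1,\dots,e_{n-1}\in H_z$, $e_n=\bar a$, chosen so that the block $\Phi_T$ on $H_z$ is diagonal. Recall that $\sum\rho_j\xi_j$ is $0$ on $H_z$ and $\frac12$ for $\xi=\bar a$.

\emph{Tangential block.} On $H_z$, $\Phi_T=AmI+M|S'|\mathcal L_\rho$. By Lemma~\ref{lem:parallel} and $\rho|S'|\le\rho/(\rho+\varepsilon)\le1$, any $q$ eigenvalues of $\Phi_T$ have sum at least $q\lambda$, where $\lambda=(A-C_0)m$. This is the second use of $(P_q)$. Averaging over $q$-element subsets, any $q+1$ eigenvalues (if $q+1\le n-1$) have sum at least $(q+1)\lambda$.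

\emph{Normal entry.} By \eqref{eq:hessphi},
\[
\Phi_{nn}=Am+M|S'|\mathcal L_\rho(\bar a,\bar a)-\tfrac14MS''-\tfrac14(m'-A|z|^2m'')S'^2+Am'S'\operatorname{Re}\sum_kz_ka_k .
\]
The last term is at most $AR\kappa m|S'|\le m|S'|$ in absolute value, and $A|z|^2|m''|\le m/16$. With $M\ge m/2$, $S''\ge S'^2$ and $m'\ge0$,
\begin{equation}\label{eq:upper}
\Phi_{nn}\le Am+(C_0+1)m|S'|-\tfrac m8S'^2+\tfrac m{64}S'^2\le(A+C_2)m-\tfrac m{16}S'^2,
\end{equation}
where $C_2=\sup_{x\ge0}\big((C_0+1)x-\frac3{64}x^2\big)$. In the other direction, $\Phi_{nn}\ge Am-(C_0+1)m|S'|-\frac m4S''-\frac m2S'^2$. Where $\rho\ge t_0/8$, the functions $|S'|$ and $S''$ are bounded in terms of $t_0$ and $\omega$, so there $\Phi_{nn}\ge(A-C_3)m$ with $C_3$ depending only on $C_0,t_0,\omega$.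

\emph{Mixed entries.} For a unit vector $e\in H_z$, $\mathcal L_\varphi(e,\bar a)=-MS'\mathcal L_\rho(e,\bar a)+\frac12Am'S'\sum_j\bar z_je_j$. So the column $\Phi_{Tn}=(\Phi_{jn})_{j<n}$ has length at most $(C_0+1)m|S'|$.

\emph{The quadratic form.} We have $\mathcal Q_\varphi(\gamma)=\mathcal Q^1(\gamma)+(1-\eta)\Phi_{nn}|\gamma|^2$ with $\mathcal Q^1(\gamma)=\operatorname{tr}\Phi_T\,|\gamma|^2-\Phi[\gamma]$. Let $\gamma_T$ and $\gamma_N$ be the parts of $\gamma$ with components $J\not\ni n$ and $J\ni n$. In the diagonal part of $\mathcal Q^1$, the coefficient of $|\gamma_J|^2$ is a sum of $n-1-r=q$ eigenvalues of $\Phi_T$ if $n\notin J$; if $n\in J$, which forces $r\ge1$ and $q+1\le n-1$, it is a sum of $n-1-(r-1)=q+1$ of them minus $\Phi_{nn}$. The off-diagonal part satisfies, by the Cauchy--Schwarz inequality in $j$ and then in $K$,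
\[
\Big|2\operatorname{Re}\sum_{K\not\ni n}{}'\sum_{j<n}\Phi_{jn}\gamma_{jK}\overline{\gamma_{nK}}\Big|\le2|\Phi_{Tn}|\Big(\sum_{K\not\ni n}{}'\sum_{j<n}|\gamma_{jK}|^2\Big)^{1/2}|\gamma_N|=2\sqrt r\,|\Phi_{Tn}|\,|\gamma_T|\,|\gamma_N|,
\]
since each $J\not\ni n$ arises from $r$ pairs $(j,K)$. Let $A>C_0$, so that $\lambda>0$. As $q\ge1$, \eqref{eq:upper} gives
\[
\mathcal Q^1(\gamma)\ge(A-C_0)m|\gamma_T|^2+\Big((A-2C_0-C_2)m+\tfrac m{16}S'^2\Big)|\gamma_N|^2-2\sqrt n\,(C_0+1)m|S'|\,|\gamma_T|\,|\gamma_N| .
\]
The last product is at most $\frac m{16}S'^2|\gamma_N|^2+16n(C_0+1)^2m|\gamma_T|^2$. So $\mathcal Q^1(\gamma)\ge(A-C_4)m|\gamma|^2$ with $C_4=\max\big(C_0+16n(C_0+1)^2,\,2C_0+C_2\big)$. Finally, $\eta<1$ only where $\rho\ge t_0/8$, and there $\Phi_{nn}\ge0$ if $A\ge C_3$. The constants $C_0,C_2,C_3,C_4$ do not depend on $A$. Take $A=\max(C_3,\,C_4+1)$.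
\end{proof}

\begin{remark}
The hypothesis $q\ge1$ enters through the coefficient $q\lambda$ of $|\gamma_T|^2$. It cannot be dropped: Proposition~\ref{prop:flat} with $q=0$ would make every holomorphic function in $C^\infty(\overline D)$ the restriction of the entire function $\tilde f-w$, which fails for $1/(z_1-2)$ on the unit ball.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
Fix $A$ as in Lemma~\ref{lem:curvature}, hence $\kappa$, and put $m_0=1+C_1$.

\emph{Choice of $m$.} The function $m$ must tend to infinity, so that $w$ is flat, and do so slowly enough that $g$ has finite weighted norm. All derivatives of $g$ vanish on $\overline D$, so Taylor's formula at the nearest boundary point gives $|g|\le C_N\rho^N$ on $\{0<\rho\le t_0\}$ for every $N$. Hence for each $N$ we have $|g|\le\rho^N$ when $\rho$ is small enough. Choose $\kappa'>0$ with $\kappa'\sup(|\theta'|+|\theta''|)\le\kappa m_0$, and numbers $s_1\ge\log(4/t_0)$, $s_{k+1}\ge s_k+1$, such that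
\[
|g|\le\rho^{\,m_0+\kappa'k}\quad\text{on }\{0<\rho\le e^{-s_k}\}.
\]
Put $m(s)=m_0+\kappa'\sum_{k\ge1}\theta(s-s_k)$. At each $s$ at most one summand has nonzero derivatives, so \eqref{eq:slow} holds; also $m\ge m_0$, $m(0)=m_0$ and $m\to\infty$. If $0<\rho\le e^{-s_1}$, then $S(\rho)=-\log\rho$ lies in some $[s_k,s_{k+1}]$, where $m\le m_0+\kappa'k$. As $m$ is nondecreasing, $\chi(s)\le s\,m(s)$, so $e^{\chi(S(\rho))}\le\rho^{-(m_0+\kappa'k)}$ and $|g|e^{\chi(S(\rho))}\le1$. If $\rho\ge e^{-s_1}$, then $S(\rho)\le s_1$. So $|g|e^{\chi(S(\rho))}\le C$ on $\Omega$. Since $\chi$ is increasing and $S$ is nonincreasing, $e^{-\varphi_\varepsilon}\le e^{\chi(S(\rho+\varepsilon))}\le e^{\chi(S(\rho))}$, and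
\[
\int_\Omega|g|^2e^{-\varphi_\varepsilon}\le C\int_\Omega|g|=:C_g\qquad\text{for all }\varepsilon\in(0,t_0/8].
\]

\emph{Solving for fixed $\varepsilon$.} By Lemmas \ref{lem:form} and \ref{lem:curvature}, $\|\bar\partial\gamma\|^2+\|\vartheta_{\varphi_\varepsilon}\gamma\|^2\ge(m_0-C_1)\|\gamma\|^2=\|\gamma\|^2$ on $\mathcal D_r$. Lemmas \ref{lem:closure} and \ref{lem:duality} give $w_\varepsilon$ with $w_\varepsilon=0$ on $\overline D$, $\bar\partial w_\varepsilon=g$ on $\mathbb C^n$ and $\int_\Omega|w_\varepsilon|^2e^{-\varphi_\varepsilon}\le C_g$.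

\emph{The limit $\varepsilon\to0$.} We bound $e^{-\varphi_\varepsilon}$ from below; the point is that $Am|z|^2$ is small compared with $\chi$. Integrating $m'\le\kappa m$ gives $m(s)\le m_0+\kappa\chi(s)$, so $AR^2m(s)\le AR^2m_0+\frac12\chi(s)$ and
\[
e^{-\varphi_\varepsilon}\ge e^{-AR^2m_0}\,e^{\chi(s)/2}\qquad\text{on }\{0<\rho<t_0\}.
\]
Since $m\to\infty$, for each $N$ there is $C_N'$ with $\frac12\chi(s)\ge Ns-C'_N$ for all $s\ge0$. For $\rho<t_0/8$ we have $s=-\log(\rho+\varepsilon)$, so $e^{-\varphi_\varepsilon}\ge c_N(\rho+\varepsilon)^{-N}$ on $\{0<\rho<t_0/8\}$ with $c_N>0$ independent of $\varepsilon$. On $\{\rho\ge t_0/2\}$ the weight does not depend on $\varepsilon$. So $e^{-\varphi_\varepsilon}$ is bounded below on bounded sets, uniformly in $\varepsilon$, and the $w_\varepsilon$ are bounded in $L^2$ of every ball. By a diagonal argument, along a sequence $\varepsilon\to0$ they converge weakly in $L^2$ of every ball to a form $w$, and $w=0$ on $\overline D$, $\bar\partial w=g$. For $\varepsilon\le\varepsilon'$,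
\[
\int_{\{0<\rho<t_0/8\}}|w_\varepsilon|^2(\rho+\varepsilon')^{-N}\le C_g/c_N .
\]
For fixed $\varepsilon'$ the left side is the square of a norm equivalent to the $L^2$ norm, so it is weakly lower semicontinuous and the bound passes to $w$. Monotone convergence as $\varepsilon'\to0$ gives \eqref{eq:flat}.
\end{proof}

This completes the proofs of Theorems \ref{thm:degree} and \ref{thm:main}.

\section{Solvability forces pseudoconvexity}\label{sec:converse}

The obstruction is visible on the shell $D=\{1<|z|<2\}\subset\mathbb C^2$. The functions $\sigma_j=\bar z_j/|z|^2$ satisfy $z_1\sigma_1+z_2\sigma_2=1$, and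
\[
\bar\partial\sigma_1=z_2f,\qquad\bar\partial\sigma_2=-z_1f,\qquad f=\frac{\bar z_2\,d\bar z_1-\bar z_1\,d\bar z_2}{|z|^4}\in C^\infty(\overline D).
\]
From $z_2\bar\partial f=0$ we get $\bar\partial f=0$. If $f=\bar\partial u$, then $h_1=\sigma_1-z_2u$ and $h_2=\sigma_2+z_1u$ are holomorphic and $z_1h_1+z_2h_2=1$. For $|z_2|<\frac12$ the Cauchy integral of $h_j(\cdot,z_2)$ over the circle $|z_1|^2=\frac{11}4$ is defined, and the same circle lies in $D$ for all $|z_2|^2<\frac54$; for $1<|z_2|^2<\frac54$ the whole disc lies in $D$ and the integral reproduces $h_j$. So the identity $z_1h_1+z_2h_2=1$ continues analytically to the origin, where it reads $0=1$. The general proof has the same two ingredients: discs that force analytic continuation across $bD$, and a division problem solved by $\bar\partial$. In dimension $n$ the division uses all degrees up to $n-1$, organized by the Koszul complex.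

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:main}. Assume (b) and suppose that $D$ is not pseudoconvex. By \cite[Theorem~2.6.12]{Hormander}, $n\ge2$ and, after a translation, $0\in bD$ and $\mathcal L_\rho(0)(\xi,\xi)=-2c<0$ for a unit vector $\xi\in H_0$.

\emph{Step 1: a Hartogs figure.} Let $N=2\bar a(0)$, so that $\sum_j\rho_j(0)N_j=1$, and $Q=\sum_{j,k}\rho_{jk}(0)\xi_j\xi_k$. Consider the holomorphic map
\[
Z(\zeta,\lambda)=\zeta\xi+\big(\lambda-\tfrac12Q\zeta^2\big)N,\qquad(\zeta,\lambda)\in\mathbb C^2 .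
\]
The quadratic term is chosen to cancel the pure second-order part of Taylor's formula
$\rho(z)=2\operatorname{Re}\sum\rho_j(0)z_j+\operatorname{Re}\sum\rho_{jk}(0)z_jz_k+\mathcal L_\rho(0)(z,z)+o(|z|^2)$.
For real $t$ the linear part at $z=Z(\zeta,t)$ is $2t-\operatorname{Re}Q\zeta^2$, so
\[
\rho(Z(\zeta,t))=2t-2c|\zeta|^2+O\big(|t||\zeta|+t^2+|\zeta|^3\big)+o\big(|\zeta|^2+t^2\big).
\]
Hence there is $r_1>0$ such that $\rho(Z(\zeta,t))\le t-c|\zeta|^2$ for $|\zeta|\le r_1$, $-r_1\le t\le0$, and $\rho(Z(0,t))\ge t$ for $0\le t\le r_1$. The circle $\{|\zeta|=r_1,\lambda=0\}$ is mapped into $D$, so by compactness $\{|\zeta|=r_1,|\lambda|\le r_2\}$ is mapped into $D$ for some $r_2\in(0,r_1)$. Fix $t_1\in(0,r_2)$. The closed disc $\{|\zeta|\le r_1,\lambda=-t_1\}$ is mapped into $D$, and so are the discs with $\lambda$ in a small disc $\Lambda_0$ about $-t_1$ contained in $\{|\lambda|<r_2\}$. For $h$ holomorphic in $D$,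
\[
\tilde h(\zeta,\lambda)=\frac1{2\pi i}\oint_{|\zeta'|=r_1}\frac{h(Z(\zeta',\lambda))}{\zeta'-\zeta}\,d\zeta'
\]
is holomorphic on the bidisc $W=\{|\zeta|<r_1,|\lambda|<r_2\}$ and equals $h\circ Z$ on $W_0=\{|\zeta|<r_1,\lambda\in\Lambda_0\}$ by Cauchy's formula. Put $p=Z(0,t_1)$. Then $\rho(p)>0$, so $p\notin\overline D$.

\emph{Step 2: division.} We claim that there are holomorphic $h_1,\dots,h_n\in C^\infty(\overline D)$ with $\sum_jh_j(z)(z_j-p_j)=1$ on $D$. Let $\mathcal A^s_k$ be the space of $(0,s)$ forms in $C^\infty(\overline D)$ with values in $\Lambda^k\mathbb C^n$, that is, sums $\sum'_{|I|=k}F_I\,e_I$ with $(0,s)$ forms $F_I$; it is zero for $k>n$ and for $k<0$. The operator $\bar\partial$ acts on the $F_I$. Let $\Pi:\mathcal A^s_k\to\mathcal A^s_{k-1}$ be the contraction of the factor $\Lambda^k\mathbb C^n$ with the functional $e_j\mapsto z_j-p_j$. Then $\Pi^2=0$, and $\Pi\bar\partial=\bar\partial\Pi$ because $z_j-p_j$ is holomorphic. Since $p\notin\overline D$, the section $\sigma=\sum_j|z-p|^{-2}\,\overline{(z_j-p_j)}\,e_j$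 lies in $\mathcal A^0_1$, and $\Pi\sigma=1$. With $\sigma\wedge$ acting on the factor $\Lambda^k\mathbb C^n$, contraction is an antiderivation:
\begin{equation}\label{eq:koszul}
\Pi(\sigma\wedge F)=F-\sigma\wedge\Pi F .
\end{equation}
We prove by descending induction on $s$, $0\le s\le n$: \emph{if $F\in\mathcal A^s_s$, $\bar\partial F=0$ and $\Pi F=0$, then $F=\Pi H$ for some $H\in\mathcal A^s_{s+1}$ with $\bar\partial H=0$.}

For $s=n$, $\sigma\wedge F\in\mathcal A^n_{n+1}=0$, so \eqref{eq:koszul} gives $F=0$, and $H=0$ works. Let $s<n$ and $H_0=\sigma\wedge F$; then $\Pi H_0=F$ by \eqref{eq:koszul}. The form $\bar\partial H_0\in\mathcal A^{s+1}_{s+1}$ is $\bar\partial$-closed and $\Pi\bar\partial H_0=\bar\partial F=0$. By induction $\bar\partial H_0=\Pi H_1$ with $H_1\in\mathcal A^{s+1}_{s+2}$ and $\bar\partial H_1=0$. If $s+2>n$, then $H_1=0$ and $H=H_0$ works. Otherwise $1\le s+1\le n-1$, and (b), applied to each component, gives $H_2\in\mathcal A^s_{s+2}$ with $\bar\partial H_2=H_1$. Then $H=H_0-\Pi H_2$ satisfies $\Pi H=F$ and $\bar\partial H=\bar\partial H_0-\Pi H_1=0$.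 The case $s=0$, $F=1$ gives $H=\sum_jh_je_j$ as claimed.

\emph{Step 3: contradiction.} The holomorphic function $\sum_j\tilde h_j\,(Z_j-p_j)$ on $W$ equals $1$ on the nonempty open set $W_0$, hence on the connected set $W$. At $(0,t_1)\in W$ it equals $0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg--Trudinger, Lemma~14.16.

\bibitem{Gong}
Xianghong Gong, \emph{On regularity of $\overline\partial$-solutions on $a_q$ domains with $C^2$ boundary in complex manifolds}, arXiv:2205.12025 (2022).

\bibitem{Hormander}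
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{Stein}
Stein, \emph{Singular Integrals}.

\end{thebibliography}
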